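
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Almost K\"ahler four-manifolds with nonnegative Ricci curvature\\ and $c_1^2=0$}


\begin{abstract}
We show that a closed almost K\"ahler four-manifold with nonnegative Ricci curvature satisfies $c_1^2\ge 0$, and that its almost complex structure is integrable if $c_1^2=0$. Consequently, for no $k\ge 9$ does $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$ admit an almost K\"ahler metric with $\mathrm{Ric}\ge 0$ and non-integrable $J$. For $k\ge 10$ there is no almost K\"ahler metric with $\mathrm{Ric}\ge0$ at all; for $k=9$ there are such metrics, and all of them are K\"ahler. The bound is sharp: the closed connected four-manifolds that carry a non-integrable almost K\"ahler structure with $\mathrm{Ric}\ge 0$ are exactly $S^2\times S^2$ and $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$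 with $0\le k\le 8$.
\end{abstract}

\section{Introduction}

\subsection*{The question}

An \emph{almost K\"ahler structure} on a manifold $X$ is a triple $(\omega,J,g)$ consisting of a symplectic form $\omega$, an almost complex structure $J$ and a Riemannian metric $g$ with $g(\cdot,\cdot)=\omega(\cdot,J\cdot)$. A metric that is part of such a triple is an \emph{almost K\"ahler metric}. The structure is K\"ahler exactly when $J$ is integrable, that is, when its Nijenhuis tensor $N_J$ vanishes identically. Which closed four-manifolds carry almost K\"ahler metrics with $\mathrm{Ric}\ge 0$ that are not K\"ahler? The following case was posed as an open question in \cite{NNP}: for each $k\ge9$, decide whether $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$ admits an almost K\"ahler structure with $\mathrm{Ric}\geq 0$ and $N_J\not\equiv 0$.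

The number $9$ enters through the first Chern class $c_1=c_1(X,J)$. On $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$ with its standard orientation one has
\[
c_1^2=2\chi+3\sigma=2(3+k)+3(1-k)=9-k .
\]
If $g$ is K\"ahler, then its Ricci form is closed and represents $2\pi c_1$. If moreover $\mathrm{Ric}\ge0$, then this form is semipositive, so $c_1^2\ge 0$ and $k\le 9$. For $k\le 8$ there are del Pezzo surfaces, which carry K\"ahler metrics with $\mathrm{Ric}>0$. Positivity of $\mathrm{Ric}$ is an open condition, so one can perturb $J$ within the $\omega$-compatible structures until it is no longer integrable. For $k=9$ there is no slack: $c_1^2=0$ is the equality case. In an equality case one expects rigidity, and the natural guess is that $J$ must be integrable. On the other hand, without integrability the Ricci form is in general not closed and need not represent $2\pi c_1$, and even the inequality $c_1^2\ge0$ needs an argument.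

\subsection*{Results}

All manifolds and tensors are smooth. An almost K\"ahler four-manifold is oriented by $\omega^2$.

\begin{theorem}\label{thm:A}
Let $(X,\omega,J,g)$ be a closed connected almost K\"ahler manifold of real dimension four with $\mathrm{Ric}_g\ge 0$. Then:
\begin{enumerate}
\item[(i)] $c_1\cdot[\omega]\ge 0$, with strict inequality if $N_J\not\equiv0$;
\item[(ii)] $c_1^2=2\chi+3\sigma\ge 0$;
\item[(iii)] if $c_1^2=0$, then $N_J\equiv 0$, i.e.\ the structure is K\"ahler.
\end{enumerate}
\end{theorem}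

\begin{theorem}\label{thm:B}
For every $k\ge 9$, the manifold $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$ admits no almost K\"ahler metric with $\mathrm{Ric}\ge0$ and non-integrable $J$, whichever orientation $\omega^2$ induces. For $k\ge10$ it admits no almost K\"ahler metric with $\mathrm{Ric}\ge0$. For $k=9$ it admits some, and for all of them $J$ is integrable.
\end{theorem}

\begin{theorem}\label{thm:C}
A closed connected four-manifold admits an almost K\"ahler structure with $\mathrm{Ric}\ge0$ and $N_J\not\equiv0$ if and only if it is diffeomorphic to $S^2\times S^2$ or to $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$ with $0\le k\le 8$. On each of these manifolds one can even take $\mathrm{Ric}>0$.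
\end{theorem}

\subsection*{The idea}

The closed form to use in place of the Ricci form is the curvature form $\gamma$ of the canonical bundle, with the connection induced by the Levi-Civita connection. It represents $2\pi c_1$, and we shall see that
\[
\gamma=\rho+S+\varphi ,
\]
where $\rho$ is the Ricci form of the $J$-invariant part of $\mathrm{Ric}$, $S$ is a semipositive $(1,1)$-form that vanishes exactly where $N_J$ does, and $\varphi$ is a real form of type $(2,0)+(0,2)$. Pairing $\gamma$ with $[\omega]$ gives (i). For (ii), $\gamma^2=(\rho+S)^2+\varphi^2$, and both summands are nonnegative.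

If $c_1^2=0$, it follows that $\gamma$ is semipositive of complex rank at most one. This pointwise information does not force $J$ to be integrable: Example~\ref{ex:model} contains a Ricci-flat almost K\"ahler metric on a non-closed manifold for which $\gamma^2=0$ and $N_J$ vanishes nowhere. But it shows how the proof should go. In that example the Nijenhuis tensor is the derivative of an antiholomorphic map $f$ from a surface to the hyperbolic plane, and $\mathrm{Ric}\ge 0$ forces the surface to have nonnegative curvature. The Bochner formula behind the Schwarz lemma then makes $\log|f_{\bar z}|^2$, suitably normalized, strictly subharmonic where $f_{\bar z}\ne0$. Hence $|N_J|$ has no positive maximum. On a closed manifold a nonzero $|N_J|$ must have one, and this is the contradiction we aim for. In the general case the surface is replaced by the leaves of a foliation. A new term with the wrong sign appears; it is removed by a first application of the maximum principle, to the $J$-anti-invariant part of the Ricci tensor.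

Section~\ref{sec:structure} sets up the structure equations and Section~\ref{sec:ineq} proves (i) and (ii). Section~\ref{sec:model} treats the example, Section~\ref{sec:equality} proves (iii), and Sections~\ref{sec:B} and~\ref{sec:C} deduce Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{Structure equations}\label{sec:structure}

In this section $(X,\omega,J,g)$ is any almost K\"ahler four-manifold.

\subsection{Frames and two-forms}

Let $e^1,\dots,e^4$ be a local orthonormal coframe whose dual frame satisfies $Je_1=e_2$, $Je_3=e_4$. We write $e^{ij}=e^i\wedge e^j$ and mostly omit wedge signs between differential forms. Put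
\begin{gather*}
\theta_1=e^1+ie^2,\qquad \theta_2=e^3+ie^4,\qquad \Omega=\theta_1\theta_2,\qquad \Omega'=\theta_1\bar\theta_2,\\
\omega=e^{12}+e^{34}=\tfrac i2(\theta_1\bar\theta_1+\theta_2\bar\theta_2),\qquad \omega'=e^{12}-e^{34}.
\end{gather*}
The forms $\theta_1,\theta_2$ are of type $(1,0)$; we call $(\theta_1,\theta_2)$ a \emph{unitary coframe}. The complexified bundles of self-dual and anti-self-dual two-forms are $\Lambda^+=\langle \omega,\Omega,\bar\Omega\rangle$ and $\Lambda^-=\langle\omega',\Omega',\bar\Omega'\rangle$. For the complex \emph{bilinear} extension of the metric,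
\[
\langle\theta_i,\bar\theta_j\rangle=2\delta_{ij},\quad \langle\theta_i,\theta_j\rangle=0,\quad \langle\omega,\omega\rangle=\langle\omega',\omega'\rangle=2,\quad \langle\Omega,\bar\Omega\rangle=\langle\Omega',\bar\Omega'\rangle=4,
\]
and all other products of these basis two-forms vanish. The volume form is $d\mathrm{vol}=e^{1234}=\frac12\omega^2$.

A real $(1,1)$-form $\alpha$ is \emph{semipositive}, $\alpha\ge0$, if $\alpha(Y,JY)\ge0$ for all $Y$. In a suitable unitary coframe at a point, $\alpha=a_1e^{12}+a_2e^{34}$; it is semipositive if and only if $a_1,a_2\ge0$, and $\alpha^2=2a_1a_2\,d\mathrm{vol}$. In particular, a $(1,1)$-form with $\alpha^2=0$ has complex rank at most one at each point.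

\subsection{The connection}

Write the Levi-Civita connection as $\nabla\theta_i=-\psi_{ij}\theta_j-\tau_{ij}\bar\theta_j$. Since $\langle\theta_i,\bar\theta_j\rangle$ and $\langle\theta_i,\theta_j\rangle$ are constant, $\psi_{ij}=-\overline{\psi_{ji}}$ and $\tau_{ij}=-\tau_{ji}$. So there are four one-forms: $\alpha_1=\psi_{11}$ and $\alpha_2=\psi_{22}$, which are imaginary, and $\beta=\psi_{12}$, $\tau=\tau_{12}$, which are complex. With $\Theta=(\theta_1,\theta_2,\bar\theta_1,\bar\theta_2)^T$ we have $\nabla\Theta=-\mathcal A\,\Theta$, where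
\[
\mathcal A=\begin{pmatrix}\alpha_1&\beta&0&\tau\\-\bar\beta&\alpha_2&-\tau&0\\0&\bar\tau&-\alpha_1&\bar\beta\\-\bar\tau&0&-\beta&-\alpha_2\end{pmatrix}.
\]
As $\nabla$ is torsion-free,
\begin{equation}\label{eq:dtheta}
\begin{aligned}
d\theta_1&=-\alpha_1\theta_1-\beta\theta_2-\tau\bar\theta_2,&\qquad d\theta_2&=\bar\beta\theta_1-\alpha_2\theta_2+\tau\bar\theta_1,\\
d\bar\theta_1&=\alpha_1\bar\theta_1-\bar\beta\bar\theta_2-\bar\tau\theta_2,& d\bar\theta_2&=\beta\bar\theta_1+\alpha_2\bar\theta_2+\bar\tau\theta_1 .
\end{aligned}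
\end{equation}
Conversely, since the Levi-Civita connection is the only torsion-free metric connection, forms $\alpha_1,\alpha_2$ (imaginary), $\beta,\tau$ that satisfy \eqref{eq:dtheta} are the connection forms.

The forms $\alpha_1,\alpha_2,\beta$ make up a unitary connection, which preserves $\omega$. So only $\tau$ contributes to $\nabla\omega$:
\[
\nabla\omega=\tfrac i2\bigl(-\tau\otimes\bar\theta_2\bar\theta_1-\bar\tau\otimes\theta_1\theta_2+\tau\otimes\bar\theta_1\bar\theta_2+\bar\tau\otimes\theta_2\theta_1\bigr)=i\tau\otimes\bar\Omega-i\bar\tau\otimes\Omega .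
\]
Antisymmetrizing, $0=d\omega=i\tau\bar\Omega-i\bar\tau\Omega$. The two terms have types $(1,2)$ and $(2,1)$, so $\tau\bar\Omega=0$. Thus closedness of $\omega$ means that $\tau$ is of type $(0,1)$. Write
\[
\tau=t_1\bar\theta_1+t_2\bar\theta_2,\qquad |t|^2=|t_1|^2+|t_2|^2 .
\]
The function $|t|^2$ is a constant multiple of $|\nabla\omega|^2$, hence globally defined and smooth.

\emph{The zeros of $t$ are those of $N_J$.} Indeed, $N_J(Y,Z)=[JY,JZ]-J[JY,Z]-J[Y,JZ]-[Y,Z]$ vanishes when $Y$ is of type $(1,0)$ and $Z$ of type $(0,1)$, and equals $-4[Y,Z]^{1,0}$ when both are of type $(0,1)$. So $N_J=0$ at a point if and only if the $(0,2)$-parts of $d\theta_1,d\theta_2$ vanish there. By \eqref{eq:dtheta} these are $-t_1\bar\theta_1\bar\theta_2$ and $-t_2\bar\theta_1\bar\theta_2$.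

\subsection{Curvature}

Let $R$ be the symmetric curvature operator on two-forms, normalized to be the identity on the unit sphere, so that $\nabla^2e^i=-\sum_jR(e^{ij})\otimes e^j$. We extend $R$ complex linearly. Then
\begin{align*}
\nabla^2\theta_1&=iR(e^{12})\otimes\theta_1-R(\theta_1e^3)\otimes e^3-R(\theta_1e^4)\otimes e^4\\
&=iR(e^{12})\otimes\theta_1-\tfrac12R(\Omega')\otimes\theta_2-\tfrac12R(\Omega)\otimes\bar\theta_2 ,
\end{align*}
where we inserted $e^3=\frac12(\theta_2+\bar\theta_2)$ and $e^4=\frac1{2i}(\theta_2-\bar\theta_2)$. In the same way the $\theta_2$-component of $\nabla^2\theta_2$ is $iR(e^{34})$. On the other hand $\nabla^2\Theta=-(d\mathcal A+\mathcal A\wedge\mathcal A)\Theta$. Comparing the entries $(1,4)$, $(1,2)$, $(1,1)$, $(2,2)$ gives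
\begin{align}
d\tau+(\alpha_1+\alpha_2)\tau&=\tfrac12R(\Omega),\label{eq:dtau}\\
d\beta+(\alpha_1-\alpha_2)\beta&=\tfrac12R(\Omega'),\label{eq:dbeta}\\
d\alpha_1=\beta\bar\beta+\tau\bar\tau-iR(e^{12}),\qquad d\alpha_2&=\bar\beta\beta+\tau\bar\tau-iR(e^{34}).\label{eq:dalpha}
\end{align}

We recall the decomposition of $R$ in dimension four:
\[
R=W+\tfrac12\,\mathrm{Ric}\,\cdot\;-\tfrac s6 ,\qquad T\cdot(a\wedge b)=Ta\wedge b+a\wedge Tb .
\]
Here $s$ is the scalar curvature, and the Weyl operator $W$ preserves $\Lambda^\pm$ and is trace-free on each of them. A trace-free symmetric $T$ maps $\Lambda^\pm$ to $\Lambda^\mp$. Hence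
\begin{equation}\label{eq:trace}
\operatorname{tr}R|_{\Lambda^+}=\operatorname{tr}R|_{\Lambda^-}=\tfrac s4 ,
\end{equation}
where $\operatorname{tr}R|_{\Lambda^\pm}$ is the trace of the component $\Lambda^\pm\to\Lambda^\pm$ of $R$.
Split $\mathrm{Ric}=\mathrm{Ric}'+\mathrm{Ric}''$ into its $J$-invariant and $J$-anti-invariant parts and put $\rho(Y,Z)=\mathrm{Ric}'(JY,Z)$. This is a real $(1,1)$-form with
\begin{equation}\label{eq:rho}
\rho(Y,JY)=\tfrac12\bigl(\mathrm{Ric}(Y,Y)+\mathrm{Ric}(JY,JY)\bigr).
\end{equation}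
In a unitary frame that diagonalizes $\mathrm{Ric}'$, with eigenvalues $a,a,b,b$, we have $\rho=ae^{12}+be^{34}=\frac12\mathrm{Ric}'\cdot\omega$ and $\langle\rho,\omega\rangle=a+b=\frac s2$. Moreover $\mathrm{Ric}''\cdot\omega=0$, because $(\mathrm{Ric}''\cdot\omega)(Y,Z)=g((J\,\mathrm{Ric}''+\mathrm{Ric}''J)Y,Z)$.

\subsection{The Chern form}

Put
\begin{equation}\label{eq:gammadef}
\gamma=i\,d(\alpha_1+\alpha_2)=R(\omega)+2i\,\tau\bar\tau ;
\end{equation}
the second equality follows by adding the two equations \eqref{eq:dalpha}. The Levi-Civita connection, projected to the canonical bundle $K_X=\Lambda^{2,0}$, satisfies $\nabla\Omega=-(\alpha_1+\alpha_2)\otimes\Omega$; its curvature is $-d(\alpha_1+\alpha_2)=i\gamma$. Hence $\gamma$ is a globally defined closed real form, $c_1(K_X)=[\frac i{2\pi}\,i\gamma]=-\frac1{2\pi}[\gamma]$, and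
\[
[\gamma]=2\pi c_1 .
\]

\begin{proposition}\label{prop:gamma}
We have
\begin{equation}\label{eq:gamma}
\gamma=\rho+S+\varphi,\qquad S=4|t|^2\omega+2i\,\tau\bar\tau ,
\end{equation}
where $\varphi$ is a real section of $\langle\Omega,\bar\Omega\rangle$. The $(1,1)$-form $S$ is semipositive, it vanishes exactly where $t=0$, and $\langle S,\omega\rangle=4|t|^2$. Where $t\ne0$, if $\tau=\lambda\bar\eta$ with $|\lambda|=|t|$ and $(\eta^\perp,\eta)$ is a unitary coframe, then $S=4|t|^2\cdot\frac i2\,\eta^\perp\overline{\eta^\perp}$.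
\end{proposition}

\begin{proof}
By \eqref{eq:gammadef} we have to find $R(\omega)$ up to terms in $\langle\Omega,\bar\Omega\rangle$. The point is that its $\omega$-component is determined by $s$ and $|t|^2$, because \eqref{eq:dtau} gives one more component of $R$ on $\Lambda^+$. Since $\tau$ is of type $(0,1)$, the $(2,0)$-part of the left side of \eqref{eq:dtau} is $\sum_jt_j(d\bar\theta_j)^{2,0}$. By \eqref{eq:dtheta}, $(d\bar\theta_1)^{2,0}=-\bar\tau\theta_2=-\bar t_1\Omega$ and $(d\bar\theta_2)^{2,0}=\bar\tau\theta_1=-\bar t_2\Omega$. So the $\Omega$-coefficient of $R(\Omega)$ is $-2|t|^2$, and $\langle R\Omega,\bar\Omega\rangle=-8|t|^2$. Evaluating the trace on the orthonormal basis $\frac1{\sqrt2}\omega$, $\frac1{\sqrt2}\operatorname{Re}\Omega$, $\frac1{\sqrt2}\operatorname{Im}\Omega$ of $\Lambda^+$, we get from \eqref{eq:trace} that $\frac12(\langle R\omega,\omega\rangle+\langle R\Omega,\bar\Omega\rangle)=\frac s4$, i.e.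
\begin{equation}\label{eq:Romega}
\langle R\omega,\omega\rangle=\tfrac s2+8|t|^2 .
\end{equation}
The anti-self-dual part of $R(\omega)$ is that of $\frac12\mathrm{Ric}\cdot\omega=\rho$, namely $\rho-\frac s4\omega$. The $\omega$-component of $R(\omega)$ is $(\frac s4+4|t|^2)\omega$. Hence $R(\omega)=\rho+4|t|^2\omega+\varphi$ with $\varphi$ as stated, and \eqref{eq:gamma} follows.

Where $t\ne0$, $2i\tau\bar\tau=2i|t|^2\bar\eta\eta=-4|t|^2\cdot\frac i2\eta\bar\eta$, while $\omega=\frac i2(\eta^\perp\overline{\eta^\perp}+\eta\bar\eta)$. This gives the formula for $S$ and the remaining claims.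
\end{proof}

\section{The inequalities}\label{sec:ineq}

\begin{proof}[Proof of Theorem~\ref{thm:A}(i),(ii)]
Let $X$ be closed with $\mathrm{Ric}\ge0$. Then $\rho\ge0$ by \eqref{eq:rho}, $S\ge 0$ by Proposition~\ref{prop:gamma}, and $s\ge0$.

(i) Since $\omega$ is self-dual and $\varphi\perp\omega$, $\gamma\wedge\omega=\langle\gamma,\omega\rangle\,d\mathrm{vol}=\langle\rho+S,\omega\rangle\,d\mathrm{vol}$, so
\[
2\pi c_1\cdot[\omega]=\int_X\bigl(\tfrac s2+4|t|^2\bigr)\,d\mathrm{vol}\ge0 ,
\]
with strict inequality if $t\not\equiv0$.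

(ii) The wedge product of a $(1,1)$-form with $\varphi$ vanishes. Hence
\begin{equation}\label{eq:gammasq}
4\pi^2c_1^2=\int_X\gamma\wedge\gamma=\int_X(\rho+S)^2+\int_X\varphi\wedge\varphi .
\end{equation}
Here $(\rho+S)^2\ge0$ because $\rho+S$ is semipositive, and $\varphi\wedge\varphi=|\varphi|^2d\mathrm{vol}\ge0$ because $\varphi$ is real and self-dual. Finally, $c_1^2=2\chi+3\sigma$ holds for every almost complex structure on a closed four-manifold.
\end{proof}

These two parts use only that the $J$-invariant part of $\mathrm{Ric}$ is nonnegative. Part (iii) will use the full hypothesis. Note that (i) cannot help with (iii): for non-integrable $J$ it gives $c_1\cdot[\omega]>0$, which is perfectly compatible with $c_1^2=0$.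

\section{A model, and the mechanism}\label{sec:model}

Let $X$ be closed with $\mathrm{Ric}\ge0$ and $c_1^2=0$. Then both integrands in \eqref{eq:gammasq} vanish identically: $\varphi\equiv0$, and $\gamma=\rho+S$ has complex rank at most one. To see what this leaves us with, we look at the simplest structures with such a $\gamma$: flat fibers over a surface. The following elementary lemma is the analytic core of the whole proof.

\begin{lemma}\label{lem:sub}
Let $\Sigma$ be a Riemann surface with a nowhere vanishing smooth $(1,0)$-form $\theta_1$. Let $h\colon\Sigma\to\mathbb C\setminus\{0\}$ be a smooth function and $\alpha$ an imaginary one-form such that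
\[
dh+h\alpha\ \text{ is of type }(0,1),\qquad d\alpha=k\,\theta_1\bar\theta_1 .
\]
Then $k$ is real and $\partial\bar\partial\log|h|^2=k\,\theta_1\bar\theta_1$. In particular, if $k>0$, then $|h|$ has no local maximum.
\end{lemma}

\begin{proof}
Both $d\alpha$ and $\theta_1\bar\theta_1$ are imaginary, so $k$ is real. Locally $d\log h=-\alpha+\kappa\bar\theta_1$ for a function $\kappa$. As $\bar\alpha=-\alpha$, adding the complex conjugate gives $d\log|h|^2=\kappa\bar\theta_1+\bar\kappa\theta_1$. So $\bar\partial\log|h|^2=\kappa\bar\theta_1=d\log h+\alpha$, and therefore $\partial\bar\partial\log|h|^2=d\bar\partial\log|h|^2=d\alpha$. In a holomorphic coordinate $z$ with $\theta_1=\lambda\,dz$ this reads $(\log|h|^2)_{z\bar z}=k|\lambda|^2$, and the left side is $\le0$ at a local maximum.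
\end{proof}

\begin{example}\label{ex:model}
Let $\Sigma\subset\mathbb C$ be a domain with metric $e^{2u}|dz|^2$ and let $f=r+iv\colon\Sigma\to\{v>0\}$ be \emph{antiholomorphic}. On $\Sigma\times\mathbb R^2$, with coordinates $(x,y)$ on $\mathbb R^2$, consider the almost K\"ahler structure with unitary coframe
\[
\theta_1=e^u\,dz,\qquad \theta_2=v^{-1/2}(dx+f\,dy).
\]
The fibers are flat, of fixed area form $\frac i2\theta_2\bar\theta_2=dx\wedge dy$, and $f$ prescribes how their conformal structure varies. The form $\omega=e^{2u}\frac i2dz\,d\bar z+dx\,dy$ is closed, where $\frac i2\theta_2\bar\theta_2$ is $dx\,dy$ because $f-\bar f=2iv$. Since $dy=(\theta_2-\bar\theta_2)/(2iv^{1/2})$,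
\[
d\theta_2=\Bigl(-\frac{dv}{2v}+\frac{df}{2iv}\Bigr)\theta_2-\frac{df}{2iv}\,\bar\theta_2 .
\]
With $dv=(df-d\bar f)/2i$, the bracket equals $(df+d\bar f)/(4iv)=dr/(2iv)$; and $df=f_{\bar z}e^{-u}\bar\theta_1$. So \eqref{eq:dtheta} holds with
\[
\beta=0,\quad \alpha_1=u_zdz-u_{\bar z}d\bar z,\quad \alpha_2=\frac{i\,dr}{2v},\quad \tau=t\,\bar\theta_2,\quad t=\frac{e^{-u}f_{\bar z}}{2iv} .
\]
Thus, up to a constant factor, $t$ is the derivative of $f$, measured with the metric of $\Sigma$ and the hyperbolic metric of the half-plane. (For holomorphic $f$ there would be no $\bar\theta_1\bar\theta_2$-term, and $J$ would be integrable.)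

\emph{Curvature.} Let $\kappa=-4e^{-2u}u_{z\bar z}$ be the Gauss curvature of $\Sigma$. Then $d\alpha_1=-2u_{z\bar z}\,dz\,d\bar z=\frac\kappa2\theta_1\bar\theta_1$. Next, $df\wedge d\bar f=2i\,dv\wedge dr$ and $df\wedge d\bar f=|f_{\bar z}|^2\,d\bar z\,dz=2i|f_{\bar z}|^2e^{-2u}e^{12}$. So $dv\wedge dr=4v^2|t|^2e^{12}$, and
\[
d\alpha_2=-\frac{i}{2v^2}\,dv\wedge dr=-2i|t|^2e^{12}=|t|^2\,\theta_1\bar\theta_1 .
\]
Hence $\gamma=i\,d(\alpha_1+\alpha_2)=(\kappa+2|t|^2)e^{12}$. Since $S=4|t|^2e^{12}$ by Proposition~\ref{prop:gamma}, \eqref{eq:gamma} gives $\varphi=0$ and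
\[
\rho=(\kappa-2|t|^2)\,e^{12}.
\]

\emph{The mechanism.} If $\mathrm{Ric}\ge0$, then $\kappa\ge2|t|^2\ge0$. Since $f$ is antiholomorphic, $\partial_zf_{\bar z}=0$, so $t_z=-t\,(u_z+v_z/v)$. Hence the $(1,0)$-part of $dt+t(\alpha_1+2\alpha_2)$ is
\[
t\Bigl(-u_z-\frac{v_z}v+u_z+\frac{i\,r_z}v\Bigr)dz=t\,\frac{i(r_z+iv_z)}{v}\,dz=t\,\frac{if_z}{v}\,dz=0 .
\]
So, where $t\ne0$, Lemma~\ref{lem:sub} applies with $h=t$, $\alpha=\alpha_1+2\alpha_2$ and $k=\frac\kappa2+2|t|^2>0$: the function $|t|$ has no positive local maximum. This is the Bochner argument behind the Schwarz lemma, for the map $f$ from a nonnegatively curved surface to the hyperbolic plane.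

\emph{Compactness is needed.} By \eqref{eq:dtau} and \eqref{eq:dtheta}, $\frac12R(\Omega)=\bigl(dt+t(\alpha_1+2\alpha_2)\bigr)\bar\theta_2-|t|^2\Omega$, and we have just seen that the first bracket is of type $(0,1)$. So $R(\Omega)$ is self-dual, whence $\mathrm{Ric}''\cdot\Omega=0$. (Diagonalizing $\mathrm{Ric}'$ shows that $\mathrm{Ric}'\cdot\Omega$ is a multiple of $\Omega$, and the trace-free $\mathrm{Ric}''$ maps $\Lambda^+$ to $\Lambda^-$.) If $\mathrm{Ric}''\theta_1=p\,\bar\theta_1+q\,\bar\theta_2$ and $\mathrm{Ric}''\theta_2=q\,\bar\theta_1+r'\,\bar\theta_2$, this says $p\,\bar\theta_1\theta_2+q\,(\bar\theta_2\theta_2+\theta_1\bar\theta_1)+r'\,\theta_1\bar\theta_2=0$, so $\mathrm{Ric}''=0$. Consequently $\mathrm{Ric}\ge0$ is \emph{equivalent} to $\kappa\ge2|t|^2$ here. Now let $\Sigma$ be the half-plane $\{z=\xi+iv,\ v>0\}$, $f=-\bar z$, $u=\frac12\log v$. Then $\kappa=\frac1{2v^3}$ and $|t|^2=\frac1{4v^3}$, so $\kappa=2|t|^2$. The metric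
\[
g=v\,(d\xi^2+dv^2+dy^2)+v^{-1}(dx-\xi\,dy)^2
\]
is Ricci-flat and almost K\"ahler, with $\varphi=0$, $\gamma^2=0$ and $N_J$ nowhere zero. So on non-closed manifolds, equality in all pointwise estimates used for (ii) does not make $J$ integrable.
\end{example}

In general $\beta$ is not zero, $\mathrm{Ric}''$ may not vanish, and there is no surface $\Sigma$ given in advance. The next section finds a foliation by surfaces on which $t$ still satisfies the first hypothesis of Lemma~\ref{lem:sub}, and controls the effect of $\beta$ on the second.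

\section{The equality case}\label{sec:equality}

Throughout this section $X$ is closed and connected with $\mathrm{Ric}\ge0$ and $c_1^2=0$. As noted at the beginning of Section~\ref{sec:model}, $\varphi\equiv0$, and $\gamma=\rho+S$ is a closed semipositive $(1,1)$-form of complex rank at most one. Put
\[
V=\{\gamma\neq0\},\qquad U=\{t\ne0\}=\{N_J\ne0\} .
\]
Since $\gamma\ge S\ge 0$, we have $U\subset V$. We suppose $U\ne\emptyset$ and derive a contradiction.

\subsection{Adapted frames on $V$}

On $V$ the form $\gamma$ has complex rank exactly one, so its kernel $E=\ker\gamma$ is a smooth $J$-invariant subbundle of $TX$ of real rank two. Let $D=E^\perp$. From now on we use local unitary coframes with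
\[
E=\{\theta_1=0\},\qquad D=\{\theta_2=0\} .
\]
Since $0\le\rho\le\gamma$ and $0\le S\le\gamma$, both $\rho$ and $S$ vanish on $E$. This has three consequences.

\emph{Torsion.} Where $t\ne0$, Proposition~\ref{prop:gamma} shows that $\eta^\perp$ vanishes on $E$; so $\eta^\perp$ is proportional to $\theta_1$ and $\eta$ to $\theta_2$. Hence on $V$
\[
\tau=t\,\bar\theta_2 ,
\]
where from now on $t$ denotes this smooth complex function (the component $t_2$ of $\tau$, the component $t_1$ being zero). Its modulus is the previous $|t|$. As in the model, $S=4|t|^2e^{12}$.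

\emph{Ricci curvature.} For $Y\in E$ we have $\mathrm{Ric}(Y,Y)+\mathrm{Ric}(JY,JY)=2\rho(Y,JY)=0$. Here the full hypothesis $\mathrm{Ric}\ge0$ is used: both terms vanish, and so $\mathrm{Ric}(Y,\cdot)=0$ by the Cauchy--Schwarz inequality for the semidefinite form $\mathrm{Ric}$. Thus $\mathrm{Ric}$ lives on $D$,
\[
\mathrm{Ric}|_D=\tfrac s2\,\mathrm{Id}+\begin{pmatrix}m&n\\n&-m\end{pmatrix},\qquad \rho=\tfrac s2\,e^{12},
\]
and the matrix is $\mathrm{Ric}''$.

\emph{Curvature on $\Lambda^+$.} We get $\gamma=Ge^{12}$ with $G=\frac s2+4|t|^2>0$, and by \eqref{eq:gammadef}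
\begin{equation}\label{eq:RomegaV}
R(\omega)=\gamma-2i\tau\bar\tau=G\,e^{12}+4|t|^2\,e^{34} .
\end{equation}
To describe $R(\Omega)$, put $\delta=\frac12(m+in)$, so that $|\delta|^2=\frac18|\mathrm{Ric}''|^2$. We have $\mathrm{Ric}''\theta_1=(m+in)\bar\theta_1$ and $\mathrm{Ric}''\theta_2=0$; hence $\frac12\mathrm{Ric}''\cdot\Omega=\delta\,\bar\theta_1\theta_2=\delta\,\bar\Omega'$. Since $(\frac s2\mathrm{Id}_D)\cdot\Omega=\frac s2\Omega$ and $W$ preserves $\Lambda^+$, the anti-self-dual part of $R(\Omega)$ is $\delta\,\bar\Omega'$. By \eqref{eq:RomegaV}, $\langle R\Omega,\omega\rangle=\langle\Omega,R\omega\rangle=0$. The $\Omega$-coefficient was found in the proof of Proposition~\ref{prop:gamma}. Therefore, for some function $w$,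
\begin{equation}\label{eq:ROmega}
R(\Omega)=-2|t|^2\,\Omega+w\,\bar\Omega+\delta\,\bar\Omega' .
\end{equation}

\subsection{The functions $t$ and $c$}

The bundle $E$ is the kernel of a closed form, hence involutive: for sections $Y,Z$ of $E$ and any vector field $P$, $0=d\gamma(Y,Z,P)=-\gamma([Y,Z],P)$, because all other terms contain $\gamma(Y,\cdot)$ or $\gamma(Z,\cdot)$. So $d\theta_1\equiv0$ modulo $(\theta_1,\bar\theta_1)$. As $\tau\bar\theta_2=0$, \eqref{eq:dtheta} shows that $\beta\theta_2\equiv0$ modulo $(\theta_1,\bar\theta_1)$, i.e.\ $\beta$ has no $\bar\theta_2$-component. So on $V$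
\[
\beta=a\,\theta_1+b\,\bar\theta_1+c\,\theta_2 .
\]

We now read off \eqref{eq:dtau}. By \eqref{eq:dtheta}, $d\bar\theta_2=\beta\bar\theta_1+\alpha_2\bar\theta_2-\bar t\,\Omega$. Inserting $\tau=t\bar\theta_2$ and \eqref{eq:ROmega}, the $\Omega$-terms cancel and
\[
\bigl(dt+t(\alpha_1+2\alpha_2)\bigr)\bar\theta_2+ta\,\theta_1\bar\theta_1+tc\,\theta_2\bar\theta_1=\tfrac12w\,\bar\theta_1\bar\theta_2-\tfrac12\delta\,\theta_2\bar\theta_1 .
\]
The coefficients of $\theta_1\bar\theta_1$, of $\theta_2\bar\theta_1$, and of $\theta_1\bar\theta_2$ and $\theta_2\bar\theta_2$ give, on $V$,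
\begin{equation}\label{eq:t}
ta=0,\qquad tc=-\tfrac12\delta,\qquad dt+t(\alpha_1+2\alpha_2)\ \text{ is of type }(0,1).
\end{equation}

The last statement says that $t$ is ``antiholomorphic'', as in the model. The first one provides the surfaces to which Lemma~\ref{lem:sub} will be applied. Indeed, on $U$ it gives $a=0$, so $\beta=b\bar\theta_1+c\theta_2$, and \eqref{eq:dtheta} becomes
\begin{equation}\label{eq:dthetaU}
\begin{aligned}
d\theta_1&=-\alpha_1\theta_1-b\,\bar\theta_1\theta_2,\qquad d\bar\theta_1=\alpha_1\bar\theta_1-\bar b\,\theta_1\bar\theta_2,\\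
d\theta_2&=-\alpha_2\theta_2-\bar c\,\theta_1\bar\theta_2-t\,\bar\theta_1\bar\theta_2 .
\end{aligned}
\end{equation}
In particular $d\theta_2\equiv0$ modulo $(\theta_2,\bar\theta_2)$, so \emph{$D$ is integrable on $U$}. Its local leaves $\Sigma$ are $J$-invariant surfaces, hence Riemann surfaces, with $(1,0)$-form $\theta_1$.

On $U$ the function $c$ satisfies a similar equation along the leaves. It comes from \eqref{eq:dbeta}. By \eqref{eq:dthetaU},
\begin{align*}
d(b\,\bar\theta_1)&=(db+b\alpha_1)\bar\theta_1-|b|^2\,\Omega',\\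
d(c\,\theta_2)&=(dc-c\alpha_2)\theta_2-|c|^2\,\Omega'-tc\,\bar\Omega ,
\end{align*}
so \eqref{eq:dbeta} reads
\begin{equation}\label{eq:betaU}
[db+b(2\alpha_1-\alpha_2)]\bar\theta_1+[dc+c(\alpha_1-2\alpha_2)]\theta_2-(|b|^2+|c|^2)\,\Omega'-tc\,\bar\Omega=\tfrac12R(\Omega') .
\end{equation}
Consider the $\Omega$-coefficient. On the right it is $\frac18\langle R\Omega',\bar\Omega\rangle=\frac18\overline{\langle\bar\Omega',R\Omega\rangle}$, which is zero since by \eqref{eq:ROmega} $R\Omega$ lies in $\langle\Omega,\bar\Omega,\bar\Omega'\rangle$, and these three forms are orthogonal to $\bar\Omega'$ for the bilinear product. On the left it is the $\theta_1$-component of the second bracket. Hence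
\begin{equation}\label{eq:c}
\text{the $\theta_1$-component of } dc+c(\alpha_1-2\alpha_2)\text{ vanishes on }U.
\end{equation}

\begin{remark}
The connection forms in \eqref{eq:t} and \eqref{eq:c} are dictated by the way $t$ and $c$ depend on the frame. If $(\theta_1,\theta_2)$ is replaced by $(e^{i\mu}\theta_1,e^{i\nu}\theta_2)$, then $\alpha_1,\alpha_2$ change by $-i\,d\mu,-i\,d\nu$, while $\tau$ and $\beta$ are multiplied by $e^{i(\mu+\nu)}$ and $e^{i(\mu-\nu)}$. So $t$ and $c$ are multiplied by $e^{i(\mu+2\nu)}$ and $e^{i(\mu-2\nu)}$. The product $tc$ only feels $\mu$, as it should, since $-2tc=\delta$ is a component of $\mathrm{Ric}''|_D$.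
\end{remark}

\subsection{Curvature along the leaves of $D$}

To apply Lemma~\ref{lem:sub} to $tc$ and $t$ on a leaf $\Sigma\subset U$ we need $d\alpha_1|_\Sigma$ and $d\alpha_2|_\Sigma$. Their sum is known, by \eqref{eq:gammadef}:
\begin{equation}\label{eq:sum}
d(\alpha_1+\alpha_2)|_\Sigma=-i\gamma|_\Sigma=\tfrac G2\,\theta_1\bar\theta_1 .
\end{equation}
For $d\alpha_1|_\Sigma$ we need $\langle Re^{12},e^{12}\rangle$, by \eqref{eq:dalpha}. Only the $\Lambda^-$-part is missing, and it is provided by the $\Omega'$-coefficient of \eqref{eq:betaU}. The terms with the two brackets do not contribute to $\theta_1\bar\theta_2$, so $\langle R\Omega',\bar\Omega'\rangle=-8(|b|^2+|c|^2)$. The trace on $\Lambda^-$ is $\frac12(\langle R\omega',\omega'\rangle+\langle R\Omega',\bar\Omega'\rangle)=\frac s4$ by \eqref{eq:trace}. Hence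
\[
\langle R\omega',\omega'\rangle=\tfrac s2+8|b|^2+8|c|^2 .
\]
By \eqref{eq:RomegaV}, $\langle R\omega,\omega'\rangle=G-4|t|^2=\frac s2$. Together with \eqref{eq:Romega} and $e^{12}=\frac12(\omega+\omega')$,
\[
\langle Re^{12},e^{12}\rangle=\tfrac14\bigl(\tfrac s2+8|t|^2+2\cdot\tfrac s2+\tfrac s2+8|b|^2+8|c|^2\bigr)=\tfrac s2+2|t|^2+2|b|^2+2|c|^2 .
\]
On $\Sigma$ we have $\tau=0$, $\beta=b\bar\theta_1$ and $R(e^{12})|_\Sigma=\langle Re^{12},e^{12}\rangle\,\frac i2\theta_1\bar\theta_1$. So \eqref{eq:dalpha} gives
\begin{equation}\label{eq:K}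
d\alpha_1|_\Sigma=\bigl(-|b|^2+\tfrac12\langle Re^{12},e^{12}\rangle\bigr)\theta_1\bar\theta_1=K\,\theta_1\bar\theta_1,\qquad K=\tfrac s4+|t|^2+|c|^2>0 .
\end{equation}
The unknown $b$ has dropped out. (By \eqref{eq:dthetaU}, $\alpha_1|_\Sigma$ is the Levi-Civita connection form of $\Sigma$. So $2K$ is the Gauss curvature of the leaf, and the term $-|b|^2$ comes from its second fundamental form.) Subtracting \eqref{eq:K} from twice \eqref{eq:sum},
\begin{equation}\label{eq:GK}
d(\alpha_1+2\alpha_2)|_\Sigma=(G-K)\,\theta_1\bar\theta_1=\bigl(\tfrac s4+3|t|^2-|c|^2\bigr)\theta_1\bar\theta_1 .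
\end{equation}

For $c=0$ the right side is positive, and we could conclude as in Example~\ref{ex:model}. But the term $-|c|^2$ has the wrong sign. We therefore first show that $c=0$ on $U$. The maximum principle cannot be applied to $|c|$ itself: this function is only defined on $V$, nothing prevents it from blowing up at the boundary of $V$, and \eqref{eq:c} is only available on $U$. The product of $c$ with $t$ is better: by \eqref{eq:t} it is $-\frac12\delta$, and $|\delta|$ extends to a continuous function on $X$ that vanishes outside $U$.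

\subsection{The Ricci tensor is $J$-invariant}

\begin{lemma}\label{lem:Ric}
$\mathrm{Ric}''\equiv0$ on $X$, and $c\equiv0$ on $U$.
\end{lemma}

\begin{proof}
The function $|\delta|:=|\mathrm{Ric}''|/(2\sqrt2)$ is continuous on $X$. It vanishes outside $U$: on $V\setminus U$ we have $\delta=-2tc=0$ by \eqref{eq:t}; on $X\setminus V$ we have $0\le\rho\le\gamma=0$, so $\mathrm{Ric}(Y,Y)+\mathrm{Ric}(JY,JY)=0$ for all $Y$, and $\mathrm{Ric}=0$.

Suppose $|\delta|\not\equiv0$. Since $X$ is closed, $|\delta|$ attains its positive maximum at some $x_0\in U$. Let $\Sigma$ be a local leaf of $D$ through $x_0$, so small that it lies in the domain of an adapted frame and $\delta\ne0$ on it. Since $\theta_2=0$ on $\Sigma$, \eqref{eq:t} and \eqref{eq:c} say that the restrictions of $dt+t(\alpha_1+2\alpha_2)$ and $dc+c(\alpha_1-2\alpha_2)$ to $\Sigma$ are of type $(0,1)$. Multiplying the first by $c$, the second by $t$ and adding, we see that for $\delta=-2tc$ the form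
\[
d\delta+2\delta\,\alpha_1
\]
is of type $(0,1)$ on $\Sigma$. By \eqref{eq:K}, $d(2\alpha_1)|_\Sigma=2K\,\theta_1\bar\theta_1$ with $K>0$. So Lemma~\ref{lem:sub} with $h=\delta$ and $\alpha=2\alpha_1$ contradicts the maximality of $|\delta|$ at $x_0$. Thus $\delta\equiv0$, and $tc=0$ gives $c=0$ on $U$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:A}(iii)]
The continuous function $|t|$ attains its positive maximum on $X$ at some $x_0\in U$. On a local leaf $\Sigma\subset U$ of $D$ through $x_0$, $dt+t(\alpha_1+2\alpha_2)$ is of type $(0,1)$ by \eqref{eq:t}. By \eqref{eq:GK} and Lemma~\ref{lem:Ric},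
\[
d(\alpha_1+2\alpha_2)|_\Sigma=\bigl(\tfrac s4+3|t|^2\bigr)\theta_1\bar\theta_1 ,
\]
with positive coefficient. Lemma~\ref{lem:sub} with $h=t$ and $\alpha=\alpha_1+2\alpha_2$ contradicts maximality. Hence $U=\emptyset$, i.e.\ $N_J\equiv0$.
\end{proof}

\section{The manifolds $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$ with $k\ge9$}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $k\ge9$ and suppose that $M=\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$ carries an almost K\"ahler structure with $\mathrm{Ric}\ge0$.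

\emph{Standard orientation.} Here $c_1^2=9-k$. By Theorem~\ref{thm:A}(ii), $k\ge10$ is impossible. If $k=9$, then $c_1^2=0$ and $J$ is integrable by Theorem~\ref{thm:A}(iii).

\emph{Opposite orientation.} For $\overline M$ one has $2\chi+3\sigma=2(3+k)+3(k-1)=5k+3>0$, so Theorem~\ref{thm:A} gives no contradiction. But $\overline M$ admits no symplectic form compatible with its orientation. Indeed,
\[
\overline M=\mathbb{CP}^2\#\bigl((k-1)\mathbb{CP}^2\#\overline{\mathbb{CP}}{}^2\bigr)
\]
is a connected sum of two manifolds with $b^+\ge1$, and all Seiberg--Witten invariants of such a connected sum vanish. On the other hand, a closed symplectic four-manifold with $b^+>1$ has a non-zero Seiberg--Witten invariant by Taubes \cite{Taubes}; and $b^+(\overline M)=k>1$.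

\emph{Existence for $k=9$.} Blow up the nine base points of a generic pencil of cubics in $\mathbb{CP}^2$. The result is a rational elliptic surface $\pi\colon X\to\mathbb{CP}^1$, diffeomorphic to $\mathbb{CP}^2\#9\overline{\mathbb{CP}}{}^2$, with $-K_X=\pi^*\mathcal O(1)$. So $2\pi c_1(X)$ is represented by the pullback of a positive form on $\mathbb{CP}^1$, which is a semipositive $(1,1)$-form. By Yau's theorem \cite{Yau}, every closed real $(1,1)$-form representing $2\pi c_1$ of a closed K\"ahler manifold is the Ricci form of a K\"ahler metric. Hence there is a K\"ahler metric on $X$ with semipositive Ricci form, i.e.\ with $\mathrm{Ric}\ge0$.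
\end{proof}

\section{Sharpness}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}, necessity]
Let $X$ carry an almost K\"ahler structure with $\mathrm{Ric}\ge0$ and $N_J\not\equiv0$. By Theorem~\ref{thm:A}, $c_1\cdot[\omega]>0$ and $c_1^2>0$. Blow down symplectic exceptional spheres until a minimal symplectic manifold $(M,\omega_M)$ is reached. Then $X\cong M\# n\overline{\mathbb{CP}}{}^2$ and, with $E_1,\dots,E_n$ the exceptional classes,
\[
K_X\cdot[\omega]=K_M\cdot[\omega_M]+\sum_i\omega(E_i),\qquad \omega(E_i)>0 .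
\]
As $K_X\cdot[\omega]=-c_1\cdot[\omega]<0$, also $K_M\cdot[\omega_M]<0$. By Liu \cite{Liu}, $M$ is $\mathbb{CP}^2$ or an $S^2$-bundle over a surface of genus $h$. In the second case $0<c_1^2(X)=8(1-h)-n$ forces $h=0$. The oriented $S^2$-bundles over $S^2$ are $S^2\times S^2$ and $\mathbb{CP}^2\#\overline{\mathbb{CP}}{}^2$, and $(S^2\times S^2)\#\overline{\mathbb{CP}}{}^2\cong\mathbb{CP}^2\#2\overline{\mathbb{CP}}{}^2$. So $X$ is $S^2\times S^2$ or $\mathbb{CP}^2\# k\overline{\mathbb{CP}}{}^2$, and in the latter case $9-k=c_1^2>0$.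
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, sufficiency]
Each of these manifolds underlies a del Pezzo surface ($\mathbb{CP}^1\times\mathbb{CP}^1$, or $\mathbb{CP}^2$ blown up in $k\le8$ general points). There $c_1>0$, so by Yau's theorem \cite{Yau} there is a K\"ahler structure $(\omega,J_0,g_0)$ with $\mathrm{Ric}>0$. We keep $\omega$ and deform $J_0$.

Fix $x_0\in X$ and a local unitary frame $e_1$, $e_2=J_0e_1$, $e_3$, $e_4=J_0e_3$ near $x_0$. Let $S_0$ be the local endomorphism field
\[
e_1\mapsto e_1,\qquad e_2\mapsto-e_2,\qquad e_3,e_4\mapsto0 ,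
\]
and let $h$ be a smooth function with compact support in the domain of the frame, $h(x_0)=0$ and $dh_{x_0}(e_3)=1$. Put $A=hS_0$, extended by zero to $X$. It is $g_0$-symmetric and anticommutes with $J_0$. Hence
\[
\omega(AY,Z)+\omega(Y,AZ)=g_0\bigl((J_0A+AJ_0)Y,Z\bigr)=0 ,
\]
so $e^{\varepsilon A/2}$ preserves $\omega$. Therefore
\[
J_\varepsilon=e^{-\varepsilon A/2}J_0\,e^{\varepsilon A/2}=J_0\,e^{\varepsilon A}
\]
is compatible with $\omega$, with metric $g_\varepsilon=\omega(\cdot,J_\varepsilon\,\cdot)=g_0(\cdot,e^{\varepsilon A}\,\cdot)$. As $g_\varepsilon\to g_0$ in $C^\infty$ and $X$ is closed, $\mathrm{Ric}_{g_\varepsilon}>0$ for small $\varepsilon$.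

It remains to see that $J_\varepsilon$ is not integrable for $\varepsilon\ne0$. Put $P=J_0S_0$. Near $x_0$ we have $J_\varepsilon=J_0+\varepsilon hP+O(h^2)$, and the last term has vanishing $1$-jet at $x_0$, so it does not contribute to $N_{J_\varepsilon}$ at $x_0$. Since $h(x_0)=0$, we have $[hPY,Z]=-dh(Z)\,PY$ and $[Y,hPZ]=dh(Y)\,PZ$ at $x_0$, and $[hPY,hPZ]=0$ there. Together with $N_{J_0}=0$ this gives at $x_0$
\[
N_{J_\varepsilon}(Y,Z)=\varepsilon\bigl\{dh(J_0Y)PZ-dh(Y)J_0PZ-dh(J_0Z)PY+dh(Z)J_0PY\bigr\} .
\]
For $Y=e_1$ and $Z=e_3$ we have $Pe_3=0$, $Pe_1=e_2$ and $J_0Pe_1=-e_1$. So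
\[
N_{J_\varepsilon}(e_1,e_3)=-\varepsilon\bigl\{dh(e_4)\,e_2+dh(e_3)\,e_1\bigr\}\neq0
\]
at $x_0$, because $dh(e_3)=1$ there.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Liu} A.-K.~Liu, \emph{Some new applications of general wall crossing formula, Gompf's conjecture and its applications}, Math. Res. Lett. \textbf{3} (1996), 569--585.

\bibitem{NNP} Anthony Nguyen, Shengzhen Ning, Lauren Pusey-Nazzaro, \emph{An almost K\"ahler Cheeger--Gromoll splitting theorem with applications}, arXiv:2608.18477 (2026).

\bibitem{Taubes} Taubes, \emph{The Seiberg--Witten invariants and symplectic forms}, Math. Res. Lett. \textbf{1} (1994), 809--822.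

\bibitem{Yau} Yau, Comm. Pure Appl. Math. \textbf{31} (1978).

\end{thebibliography}

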